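\title{Finite generation of the group of endotrivial modules of a finite group scheme}

\begin{abstract}
Let $G$ be a finite group scheme over a field of characteristic $p>0$ whose group algebra is not semisimple. We prove that the group $T(G)$ of endotrivial modules is finitely generated. Restriction to unipotent abelian subgroup schemes can have an infinite kernel, so we let these subgroup schemes vary in projective families and attach to an endotrivial module a locally constant function and a line bundle on the base of each family. Both invariants lie in finitely generated groups once line bundles are taken modulo $\mathrm{Pic}^0$, and only finitely many classes have trivial invariants. We also bound the rank of $T(G)$, show that $T(G)$ does not change under extension of algebraically closed fields, and determine when it is finite.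
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field of characteristic $p>0$ and let $G$ be a finite group scheme over $k$, that is, an affine group scheme whose coordinate algebra $k[G]$ is finite-dimensional. The \emph{group algebra} $kG$ is the $k$-linear dual of $k[G]$, a finite-dimensional cocommutative Hopf algebra. For a finite group it is the usual group algebra; for the first Frobenius kernel $SL_{2(1)}$ it is the restricted enveloping algebra of $\mathfrak{sl}_2$. Modules are finite-dimensional left modules. We assume throughout that $kG$ is not semisimple; for a finite group this means that $p$ divides its order. The assumption excludes the degenerate case in which every module is projective and the stable module category is zero.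

A $kG$-module $M$ is \emph{endotrivial} if there is an isomorphism of $kG$-modules
\[
\mathrm{Hom}_k(M,M)\cong k\oplus P
\]
with $k$ the trivial module and $P$ projective. Since $\mathrm{Hom}_k(M,M)\cong M\otimes M^*$, this says that $M$ is invertible under the tensor product, with inverse $M^*$, once projective summands are ignored. The stable isomorphism classes of endotrivial modules form an abelian group $T(G)$ under $[M]+[N]=[M\otimes N]$. It contains the classes of the one-dimensional modules and the cyclic group generated by $[\Omega k]$, whose elements are the syzygies $[\Omega^nk]$. For example, if $kG=k[t]/t^p$, the exact sequence $0\to k\to kG\xrightarrow{t}kG\to k\to0$ gives $\Omega^2k\cong k$, while $\Omega k$ has dimension $p-1$; so $[\Omega k]$ has order $2$ for $p$ odd and order $1$ for $p=2$. The question answered in this paper, which we take from Talian \cite{Talian}, is the following.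

\medskip
\noindent\textbf{Question.} \emph{Is $T(G)$ finitely generated for every finite group scheme $G$ over $k$ with $kG$ not semisimple?}
\medskip

Three known results frame the question.
\begin{itemize}
\item[(E1)] (Puig) For a finite group $G$, the group $T(G)$ is finitely generated.
\item[(E2)] (Carlson--Nakano) For a unipotent abelian group scheme, every endotrivial module has the form $\Omega^nk\oplus P$ with $P$ projective.
\item[(E3)] (Carlson--Nakano) For every finite group scheme there are only finitely many isomorphism classes of endotrivial modules of a fixed dimension.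
\end{itemize}
We use (E2) and (E3), and only over algebraically closed fields. They suggest a plan. By (E2), $T(C)$ is cyclic for each unipotent abelian subgroup scheme $C\ne1$ of $G$. By (E3), a set of endotrivial modules is finite as soon as the dimensions are bounded. One would guess that the modules restricting trivially to all such $C$ have bounded dimension up to projective summands, so that $T(G)\to\prod_CT(C)$ has finite kernel. For a finite group the guess is correct and the product is finite (Section~\ref{sec:points}). For a group scheme both parts of the plan break down: there may be infinitely many $C$, and the kernel may be infinite, as part (4) of Theorem~\ref{thm:B} shows. Finite generation nevertheless holds.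

\begin{theorem}\label{thm:A}
Let $G$ be a finite group scheme over a field $k$ of characteristic $p>0$ with $kG$ not semisimple. Then $T(G)$ is finitely generated.
\end{theorem}

The proof constructs, for $k=\bar k$, finitely many integral projective varieties $Z_1,\dots,Z_q$ whose closed points $z$ parametrize unipotent abelian subgroup schemes $C_z$ of $G$ (Section~\ref{sec:generator}). Let $Z_i^{\mathrm{np}}$ be the closed set of closed points $z\in Z_i$ for which no $\Omega^n_{C_z}k$ with $n\ge1$ is stably isomorphic to $k$, and let $\rho(Z_i)$ be the rank of the N\'eron--Severi group of $Z_i$.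

\begin{theorem}\label{thm:B}
Let $G$ and $k$ be as in Theorem~\ref{thm:A}.
\begin{enumerate}
\item[(1)] The torsion subgroup of $T(G)$ is finite. If $k=\bar k$, then
\[
\operatorname{rank}T(G)\le\sum_{i=1}^q\bigl(\#\pi_0(Z_i^{\mathrm{np}})+\rho(Z_i)\bigr).
\]
\item[(2)] If $k\subset K$ are algebraically closed fields, then $T(G)\to T(G_K)$ is an isomorphism.
\item[(3)] $T(G)$ is finite if and only if $[\Omega k]$ has finite order, if and only if $H^*(G,k)$ has Krull dimension $1$.
\item[(4)] If $k=\bar k$, $p$ is odd and $G=SL_{2(1)}$, then the common kernel of all restrictions $T(G)\to T(C)$, where $C\ne1$ is a unipotent abelian subgroup scheme of $G$, is infinite.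
\end{enumerate}
\end{theorem}

The idea is to restrict a module to a whole family $(C_z)_{z\in Z}$ at once. The integer $n$ of (E2) becomes a function on $Z$ that is locally constant on finitely many strata. When it vanishes, the restriction to each $C_z$ is $k\oplus(\text{free})$, and the one-dimensional summands assemble into a line bundle on $Z$, which no single restriction can see. Section~\ref{sec:models} shows this in two small cases. Sections~\ref{sec:families} and~\ref{sec:invariants} construct the invariants, Sections~\ref{sec:generator} and~\ref{sec:estimate} bound the cohomology of a module in terms of them, Section~\ref{sec:proofA} proves Theorems~\ref{thm:A} and~\ref{thm:B}(1), and Section~\ref{sec:proofB} proves the rest of Theorem~\ref{thm:B}.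

\section{Background}\label{sec:background}

\subsection{The stable module category}
We write $\Delta(x)=\sum x_1\otimes x_2$, $\varepsilon$ and $\sigma$ for the comultiplication, counit and antipode of $kG$. Two theorems on finite-dimensional Hopf algebras are used repeatedly.
\begin{itemize}
\item[(LS)] (Larson--Sweedler) A finite-dimensional Hopf algebra $H$ is Frobenius: $H\cong H^*$ as $H$-modules. In particular projective and injective modules coincide.
\item[(NZ)] (Nichols--Zoeller) A finite-dimensional Hopf algebra is free over every Hopf subalgebra.
\end{itemize}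
The category $\mathrm{stmod}(kG)$ has the $kG$-modules as objects, and $\underline{\mathrm{Hom}}(V,W)$ is the quotient of $\mathrm{Hom}_{kG}(V,W)$ by the maps that factor through a projective module. We write $V\simeq W$ for stable isomorphism; it means $V\oplus P\cong W\oplus Q$ with $P,Q$ projective. A module is \emph{projective-free} if it has no nonzero projective summand. By the Krull--Schmidt theorem each stable class contains exactly one projective-free module up to isomorphism. Let $\Omega W$ be the kernel of a projective cover of $W$, let $\Omega^{-1}W$ be the cokernel of an injective hull, and let $\Omega^0W$ be the projective-free part; all $\Omega^nW$ are projective-free, and $\Omega^m\Omega^nW\cong\Omega^{m+n}W$. The category $\mathrm{stmod}(kG)$ is triangulated with shift $\Omega^{-1}$ and triangles coming from short exact sequences, a map is a stable isomorphism exactly when its cone is projective, and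
\[
\mathrm{Ext}^m_{kG}(V,W)=\underline{\mathrm{Hom}}(V,\Omega^{-m}W)=\underline{\mathrm{Hom}}(\Omega^mV,W)\qquad(m\ge1).
\]
The tensor product over $k$, with action through $\Delta$, is symmetric, and $P\otimes W$ is projective when $P$ is. Hence $\otimes$ is exact on $\mathrm{stmod}(kG)$ and $\Omega^nV\otimes W\simeq\Omega^n(V\otimes W)$. Also $(\Omega^nV)^*\cong\Omega^{-n}(V^*)$ and $\mathrm{Ext}^m_{kG}(V,W\otimes M)\cong\mathrm{Ext}^m_{kG}(W^*\otimes V,M)$. The module $k$ is not projective, since otherwise every $W=k\otimes W$ would be. So $M$ is endotrivial if and only if $M\otimes M^*\simeq k$, this depends only on the stable class of $M$, and each $\Omega^nk$ is endotrivial. A full subcategory of $\mathrm{stmod}(kG)$ is \emph{thick} if it is closed under isomorphisms, shifts, cones and direct summands, and it is a \emph{thick tensor ideal} if it is also closed under tensoring with arbitrary modules.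

The next lemma converts bounds on cohomology into bounds on dimension. Let $Q_S$ be the injective hull of a simple module $S$.

\begin{lemma}\label{lem:socle}
Let $W$ be projective-free. Then $\mathrm{Hom}_{kG}(S,W)=\underline{\mathrm{Hom}}(S,W)$ for every simple $S$. If $k=\bar k$ and $\dim\underline{\mathrm{Hom}}(S,W)\le c$ for all simple $S$, then $\dim W\le c\sum_S\dim Q_S$.
\end{lemma}

\begin{proof}
Suppose a nonzero map $f\colon S\to W$ factors as $S\to Q\to W$ with $Q$ projective. As $Q$ is injective, $S\to Q$ extends to $Q_S$, so $f$ extends to a map $Q_S\to W$. This map is injective on the socle $S$ of $Q_S$, hence injective. Then $Q_S$, being injective, is a summand of $W$, and it is projective: a contradiction. If $k=\bar k$, then $\mathrm{End}(S)=k$, so $S$ occurs in the socle of $W$ exactly $\dim\mathrm{Hom}_{kG}(S,W)\le c$ times, and $W$ embeds in $\bigoplus_SQ_S^{\,c}$.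
\end{proof}

\subsection{Field extensions and subgroup schemes}
For a field extension $K/k$ put $KG=K\otimes_kkG$, the group algebra of $G_K$, and $W_K=K\otimes_kW$.

\begin{lemma}\label{lem:field}
If $W_K$ is projective, then $W$ is projective. The algebra $KG$ is not semisimple, and $[M]\mapsto[M_K]$ is an injective homomorphism $T(G)\to T(G_K)$.
\end{lemma}

\begin{proof}
A module $W$ is projective if and only if $\mathrm{Ext}^1_{kG}(W,S)=0$ for all simple $S$, and $\mathrm{Ext}^1_{KG}(W_K,S_K)=K\otimes\mathrm{Ext}^1_{kG}(W,S)$. This gives the first claim. Since $k$ is not projective, neither is $K$, so $KG$ is not semisimple. Extension of scalars commutes with $\otimes$ and duals and preserves projectives, so it induces a homomorphism.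

Fix an embedding $k\to Q$ into a projective module. If a map $k\to M$ factors as $k\to Q'\to M$ with $Q'$ projective, then $k\to Q'$ extends to $Q$ because $Q'$ is injective. Thus $\underline{\mathrm{Hom}}(k,M)$ is the cokernel of $\mathrm{Hom}_{kG}(Q,M)\to\mathrm{Hom}_{kG}(k,M)$, and this description commutes with extension of scalars. Suppose $M_K\simeq K$. Then $K\otimes\underline{\mathrm{Hom}}(k,M)\cong\underline{\mathrm{Hom}}(K,K)=K$. Take $0\ne f\in\underline{\mathrm{Hom}}(k,M)$. Then $f_K$ is a nonzero multiple of a stable isomorphism, so its cone is projective. That cone is the extension of scalars of the cone of $f$, which is therefore projective. Hence $M\simeq k$.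
\end{proof}

Closed subgroup schemes $C\subset G_K$ of order $\ell$ correspond to Hopf subalgebras $KC\subset KG$ of dimension $\ell$. Such a $C$ is abelian if and only if $KC$ is commutative, and \emph{unipotent} if and only if $KC$ is local, that is, its augmentation ideal $\ker\varepsilon$ is nilpotent; the $\ell$-th power of the ideal is then zero. Projective modules over a local algebra are free. By (NZ) projective $KG$-modules restrict to projective $KC$-modules, so $\Omega_G^nK$ restricts stably to $\Omega^n_CK$. If $C\ne1$ is unipotent, $KC$ is not semisimple, and restriction induces a homomorphism $T(G_K)\to T(C)$.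

\subsection{Cohomology and supports}
Let $H^\bullet(G,k)$ be $H^*(G,k)$ for $p=2$ and its even part for $p$ odd. It is commutative, and the Krull dimension of $H^*(G,k)$ means that of $H^\bullet(G,k)$.
\begin{itemize}
\item[(FS)] (Friedlander--Suslin) The algebra $H^*(G,k)$ is finitely generated, and $H^*(G,V)$ is a finitely generated $H^*(G,k)$-module for each $V$.
\end{itemize}
For $p$ odd, $H^\bullet(G,k)$ is generated by the even generators of $H^*(G,k)$ and the products of two odd ones, and $H^*(G,k)$ is generated over it by $1$ and the odd generators. So (FS) holds with $H^\bullet(G,k)$ as base ring.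

A \emph{$\pi$-point} of $G$ is a flat $K$-algebra map $\alpha\colon K[t]/t^p\to KG$, for some extension $K/k$, that factors through $KC$ for a unipotent abelian subgroup scheme $C\subset G_K$. Flatness means that $KG$ is free over $K[t]/t^p$. Two $\pi$-points $\alpha$ over $K$ and $\beta$ over $L$ are equivalent if, for every module $M$, $\alpha^*(M_K)$ is free exactly when $\beta^*(M_L)$ is. Let $\Pi(G)$ be the set of equivalence classes, and define the \emph{support} $\Pi(G)_M=\{[\alpha]:\alpha^*(M_K)\text{ is not free}\}$.
\begin{itemize}
\item[(FP)] (Friedlander--Pevtsova \cite{FP}) The sets $\Pi(G)_M$ are exactly the closed sets of a topology on $\Pi(G)$, for which $\Pi(G)$ is homeomorphic to $\operatorname{Proj}H^\bullet(G,k)$. Moreover $\Pi(G)_M=\emptyset$ if and only if $M$ is projective. In particular $\Pi(G)=\Pi(G)_k\ne\emptyset$.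
\item[(BIKP)] (Benson--Iyengar--Krause--Pevtsova \cite{BIKP}) Thick tensor ideals of $\mathrm{stmod}(kG)$ correspond bijectively, via supports, to specialization closed subsets of $\Pi(G)$. In particular, if $\Pi(G)_X=\Pi(G)$, the thick tensor ideal generated by $X$ is $\mathrm{stmod}(kG)$.
\end{itemize}
By (FS) and (FP), $\Pi(G)$ is noetherian: it has finitely many irreducible components, and each has a generic point.

\subsection{Line bundles}
\begin{itemize}
\item[(Pic)] Let $Z$ be an integral projective variety over $k=\bar k$. Then $\mathrm{Pic}_{Z/k}$ is a scheme with a Poincar\'e sheaf, a line bundle on $Z\times\mathrm{Pic}_{Z/k}$ whose restriction over the $k$-point $[L]$ is $L$. The identity component $\mathrm{Pic}^0_{Z/k}$ is of finite type (FGA; Kleiman \cite{Kleiman}). With $\mathrm{Pic}^0(Z)$ its group of $k$-points, the N\'eron--Severi group $NS(Z)=\mathrm{Pic}(Z)/\mathrm{Pic}^0(Z)$ is finitely generated \cite[Thm.~5.1]{SGA6}.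
\end{itemize}

A subgroup of a finitely generated abelian group is finitely generated, so Lemma~\ref{lem:field} reduces Theorem~\ref{thm:A} to an algebraically closed field. \emph{In Sections~\ref{sec:models}--\ref{sec:proofA} we assume $k=\bar k$.}

\section{Two model cases}\label{sec:models}

This section previews the argument; nothing later depends on it.

\subsection{Finitely many subgroups}\label{sec:points}
For $C\subset G$ put $\mathrm{coind}_C^Gk=\mathrm{Hom}_{kC}(kG,k)$. Suppose that $C_1,\dots,C_q\ne1$ are unipotent abelian and that $X=\bigoplus_i\mathrm{coind}_{C_i}^Gk$ has support $\Pi(G)$. Let $M$ be endotrivial with restriction $k\oplus(\text{free})$ to every $C_i$. The tensor identity and the adjunction of Lemma~\ref{lem:coind} give, for every module $V$ and $m\ge1$,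
\[
\mathrm{Ext}^m_{kG}(V,M\otimes\mathrm{coind}^G_{C_i}k)\cong\mathrm{Ext}^m_{kC_i}(V,M)\cong\mathrm{Ext}^m_{kC_i}(V,k),
\]
and the last group does not depend on $M$. By (BIKP), $k$ is built from the modules $X\otimes S'$, with $S'$ simple, by finitely many shifts, cones and summands. Tensoring with $M$ builds $M$ from the modules $X\otimes S'\otimes M$ by the same recipe. So for one large $N$ the numbers $\dim\mathrm{Ext}^N_{kG}(S,M)$ are bounded independently of $M$ (Lemma~\ref{lem:recipe}), Lemma~\ref{lem:socle} bounds $\dim\Omega^{-N}M$, and (E3) leaves finitely many classes $[M]$. Thus $T(G)\to\prod_iT(C_i)$ has finite kernel, and the target is finitely generated by (E2).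

For a finite group the hypothesis holds with the $C_i$ running over the nontrivial abelian $p$-subgroups. Indeed, $K[G]$ is a product of copies of $K$, so the subgroup schemes of $G_K$ are the subgroups of $G$, and every $\pi$-point $\alpha$ factors through some $KC_i$. The restriction of $(\mathrm{coind}_{C_i}^Gk)_K$ to $C_i$ has $K$ as a summand (see the proof of Lemma~\ref{lem:nonfree}), on which $\alpha(t)$ acts as zero, so $\alpha^*(X_K)$ is not free. This recovers (E1).

\subsection{A projective line of subgroups}\label{sec:line}
Let $p=2$ and $kG=k[x,y]/(x^2,y^2)$ with $x,y$ primitive, that is, $\Delta(x)=x\otimes1+1\otimes x$ and likewise for $y$. Put $V_0=kx+ky$ and $Z=\mathbb P(V_0)=\mathbb P^1$. For $z=[a:b]$ the element $u=ax+by$ is primitive and $u^2=0$, so $kC_z=k\oplus ku$ is the group algebra of a unipotent abelian subgroup scheme of order $2$. Here $G$ is itself unipotent abelian, so (E2) applies to it directly. We ignore this and use only the $C_z$, because for $SL_{2(1)}$ subgroups of this kind are the only ones available (Section~\ref{sec:proofB}).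

\emph{Restriction sees nothing.} Since $\Omega_{C_z}k\cong k$, (E2) gives $T(C_z)=0$ for all $z$.

\emph{A line bundle sees everything.} An endotrivial $M$ restricts to $k\oplus(kC_z)^s$, so $\ker(u|_M)/uM$ is a line attached canonically to $z$. These lines form a line bundle $L_Z(M)$. Let $\mathcal L=\mathcal O(-1)\subset V_0\otimes\mathcal O$ be the tautological bundle, with fiber $ku$ at $z$. For $M=\Omega k$, the radical of $kG$ with basis $x,y,xy$,
\[
u\,(\alpha x+\beta y+\gamma xy)=(a\beta+b\alpha)\,xy .
\]
The kernel is $ku\oplus kxy$ and the image is $kxy$, so $L_Z(\Omega k)=\mathcal L$ has degree $-1$. For $M=\Omega^{-1}k=kG/kxy$, with basis $1,x,y$, the kernel of $u$ is $V_0$ and the image is $ku$, so $L_Z(\Omega^{-1}k)=(V_0\otimes\mathcal O)/\mathcal L\cong\mathcal O(1)$. Since $L_Z$ is a homomorphism (Proposition~\ref{prop:L}), $\deg L_Z(\Omega^nk)=-n$. By (E2), $\deg L_Z$ is an isomorphism $T(G)\to\mathbb Z$.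

\emph{Finitely many $C_z$ do not give full support.} The module $\mathrm{coind}_{C_z}^Gk$ is the dual of $kG/ukG$, which has basis $1,u'$ for any $u'\in V_0$ not proportional to $u$. So it is free over $k[u']/u'^2$. Given finitely many $z$, the $\pi$-point $t\mapsto u'$ for a further line $ku'$ lies outside the support of $\bigoplus_z\mathrm{coind}_{C_z}^Gk$.

\emph{Global sections do.} The modules $\mathrm{coind}_{C_z}^Gk$ are the fibers of a vector bundle $\mathcal E$ with $kG$-action. As $ukG=ku\oplus kxy$, it is the dual of $\mathcal O\oplus(V_0\otimes\mathcal O)/\mathcal L$, so $\mathcal E\cong\mathcal O\oplus\mathcal O(-1)$ as an $\mathcal O$-module. For $n\ge0$ we have $H^1(Z,\mathcal E(n))=0$, and $X=\Gamma(Z,\mathcal E(n))$ has odd dimension $2n+1$. It is never free over $K[t]/t^2$, so it has full support.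

\emph{The cohomology of $M\otimes X$ is controlled by $L_Z(M)$.} Take $n=0$, so $X=k$. Let $\mathcal B=\mathcal O\oplus\mathcal L$ be the sheaf of algebras with fibers $kC_z$. The complex $\cdots\to\mathcal B\otimes\mathcal L^2\to\mathcal B\otimes\mathcal L\to\mathcal B\to\mathcal O$, whose maps are locally multiplication by $u$ on $\mathcal O[u]/u^2$, is a resolution, and $\mathcal Hom_{\mathcal B}(-,\mathcal O)$ kills its differentials. So $\mathcal Ext^b_{\mathcal B}(\mathcal O,\mathcal O)\cong\mathcal L^{-b}=\mathcal O(b)$. With $d=\deg L_Z(M)$, Proposition~\ref{prop:estimate} reads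
\[
\dim\mathrm{Ext}^m_{kG}(k,M)\le h^0(\mathbb P^1,\mathcal O(d+m))+h^1(\mathbb P^1,\mathcal O(d+m-1))\qquad(m\ge2).
\]
For $M=k$ the right side is $m+1$, which is $\dim H^m(G,k)$ by the K\"unneth formula. The bound depends only on the class of $L_Z(M)$ in $NS(\mathbb P^1)=\mathbb Z$, and from here the argument of Section~\ref{sec:points} applies to the modules with $d=0$.

\section{Families of unipotent abelian subgroup schemes}\label{sec:families}

\subsection{The parameter space}
For a $k$-scheme $Y$ put $\mathcal A_Y=kG\otimes_k\mathcal O_Y$, a sheaf of Hopf algebras over $\mathcal O_Y$. A \emph{subbundle} of a vector bundle is a locally free subsheaf with locally free quotient.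

\begin{definition}\label{def:family}
Let $\ell\ge2$. A \emph{family of order $\ell$} over $Y$ is a subbundle $\mathcal B\subset\mathcal A_Y$ of rank $\ell$ such that
\[
1\in\mathcal B,\quad\mathcal B\mathcal B\subset\mathcal B,\quad\sigma(\mathcal B)\subset\mathcal B,\quad\Delta(\mathcal B)\subset\mathcal B\otimes\mathcal B,\quad[\mathcal B,\mathcal B]=0,\quad I^\ell=0,
\]
where $I=\ker(\varepsilon\colon\mathcal B\to\mathcal O_Y)$. As $1\in\mathcal B$, we have $\mathcal B=\mathcal O_Y\oplus I$, so $I$ is a subbundle.
\end{definition}

A family over $\operatorname{Spec}K$ is the group algebra of a unipotent abelian subgroup scheme of order $\ell$ of $G_K$.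

\begin{lemma}\label{lem:Y}
There is a closed subscheme $Y_\ell$ of the Grassmannian $\mathrm{Gr}(\ell,kG)$, hence a projective $k$-scheme, such that morphisms $Y\to Y_\ell$ correspond to families of order $\ell$ over $Y$.
\end{lemma}

\begin{proof}
For a map $\varphi$ of vector bundles on a scheme, the local matrix entries of $\varphi$ cut out a closed subscheme through which a morphism factors if and only if the pullback of $\varphi$ vanishes. Let $\mathcal B\subset\mathcal A$ be the tautological subbundle on the Grassmannian. The first five conditions say that the maps $\mathcal O\to\mathcal A/\mathcal B$, $\mathcal B\otimes\mathcal B\to\mathcal A/\mathcal B$, $\mathcal B\to\mathcal A/\mathcal B$, $\mathcal B\to(\mathcal A\otimes\mathcal A)/(\mathcal B\otimes\mathcal B)$ and $\mathcal B\otimes\mathcal B\to\mathcal A$ given by unit, product, $\sigma$, $\Delta$ and commutator vanish. On their common vanishing locus $I$ is a vector bundle, and the last condition is the vanishing of $I^{\otimes\ell}\to\mathcal A$.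
\end{proof}

\subsection{Local structure}
From now on $Z$ is an integral projective variety over $k$, $\mathcal O=\mathcal O_Z$, $\mathcal A=\mathcal A_Z$, and $\mathcal B$ is a family of order $\ell$ over $Z$, with fiber $kC_z$ at $z\in Z(k)$; the fiber $I_z$ of $I$ is the augmentation ideal of $kC_z$. For a $kG$-module $M$ put $M_Z=M\otimes_k\mathcal O$, an $\mathcal A$-module and so a $\mathcal B$-module. The sheaf $\mathcal O$, and any line bundle unless stated otherwise, carries the trivial action through $\varepsilon$. A coherent $\mathcal B$-module is \emph{locally projective} if it is locally a summand of some $\mathcal B^r$. The sheaf $\mathcal Ext^b_{\mathcal B}(\mathcal V,\mathcal W)$ of coherent $\mathcal B$-modules is computed on an affine open $U$ over the noetherian ring $\mathcal B(U)$. It is coherent, and it can be computed from any resolution of $\mathcal V$ by locally projective modules.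

All local statements come from one principle. A map of vector bundles that is injective on the fiber at $z\in Z(k)$ has a nonvanishing maximal minor there; so near $z$ it is injective with locally free cokernel, and it is an isomorphism near $z$ if the ranks agree. Neighborhoods of closed points cover $Z$.

For a $\mathcal B$-module $\mathcal W$ let $\mathcal W^I=\mathcal Hom_{\mathcal B}(\mathcal O,\mathcal W)$ be the subsheaf killed by $I$. Put $\Lambda=\mathcal B^I$ and let $\Lambda\mathcal W$ be the image of $\Lambda\otimes\mathcal W\to\mathcal W$. Then $\Lambda\mathcal W\subset\mathcal W^I$ because $I\Lambda=0$. In Section~\ref{sec:line}, $I=\Lambda=\mathcal L$.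

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] $\mathcal A$ is locally free as a left $\mathcal B$-module, and $P_Z$ is locally projective for every projective $kG$-module $P$.
\item[(b)] Locally $\mathcal B\cong\mathcal B^\vee=\mathcal Hom_{\mathcal O}(\mathcal B,\mathcal O)$ as $\mathcal B$-modules. If $\mathcal V$ is locally free over $\mathcal O$ and $\mathcal Q$ is locally projective, then $\mathcal Ext^b_{\mathcal B}(\mathcal V,\mathcal Q)=0$ for $b\ge1$.
\item[(c)] $\Lambda$ is a line bundle and $\varepsilon(\Lambda)=0$. If $\mathcal Q$ is locally projective, then $\Lambda\mathcal Q=\mathcal Q^I$.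
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (NZ) choose a basis $g_1,\dots,g_r$ of $kG$ as a left $kC_z$-module. The map $\mathcal B^r\to\mathcal A$, $(b_j)\mapsto\sum b_jg_j$, is bijective on the fiber at $z$, hence an isomorphism near $z$. A projective $P$ is a summand of a free $kG$-module, so $P_Z$ is a summand of a sum of copies of $\mathcal A$.

(b) By (LS), $(kC_z)^*$ is free of rank one over $kC_z$. Lift a generator to a local section $\phi$ of $\mathcal B^\vee$; then $b\mapsto b\phi$ is bijective on the fiber at $z$, hence an isomorphism near $z$. For the vanishing we may take $\mathcal Q=\mathcal B^\vee$ and work over an affine open $U$. Let $Q_\bullet\to\mathcal V(U)$ be a resolution by finitely generated projective $\mathcal B(U)$-modules. All terms and $\mathcal V(U)$ are projective over $\mathcal O(U)$, so the resolution splits over $\mathcal O(U)$, and $\mathrm{Hom}_{\mathcal B(U)}(Q_\bullet,\mathcal B^\vee(U))=\mathrm{Hom}_{\mathcal O(U)}(Q_\bullet,\mathcal O(U))$ is exact in positive degrees.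

(c) Locally $\Lambda\cong\mathcal Hom_{\mathcal B}(\mathcal O,\mathcal B^\vee)=\mathcal Hom_{\mathcal O}(\mathcal O,\mathcal O)=\mathcal O$. Let $\lambda$ be a local section of $\Lambda$. If $\varepsilon(\lambda(z))\ne0$, then $\lambda(z)$ is a unit of the local algebra $kC_z$ killed by $I_z$, so $I_z=0$, contradicting $\ell\ge2$. Thus $\varepsilon(\lambda)$ vanishes at all closed points, and it is zero because $Z$ is reduced. Finally $\Lambda\mathcal B=\Lambda(\mathcal O+I)=\Lambda=\mathcal B^I$, and the equality passes to sums and summands because $\Lambda\mathcal W$ and $\mathcal W^I$ are additive in $\mathcal W$.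
\end{proof}

The key local fact is that a decomposition $k\oplus(\text{free})$ at one point spreads to a neighborhood, as a decomposition of sheaves.

\begin{lemma}\label{lem:trivial}
Let $M$ be a $kG$-module and $z\in Z(k)$ a point with $M|_{C_z}\simeq k$. Then $z$ has an affine open neighborhood $U$ with $M_Z|_U\cong\mathcal O_U\oplus\mathcal B_U^{\,s}$ as $\mathcal B$-modules.
\end{lemma}

\begin{proof}
Write $M|_{C_z}=k\oplus F$ with $F$ free on $m_1,\dots,m_s\in M$; thus $\dim M=1+s\ell$. The $\mathcal B$-linear map $\mathcal B^s\to M_Z$, $(b_j)\mapsto\sum b_jm_j$, is injective on the fiber at $z$. So near $z$ there is an exact sequence $0\to\mathcal B^s\to M_Z\to\mathcal N\to0$ with $\mathcal N$ locally free of rank one. The action on $\mathcal N$ is an algebra map $\mathcal B\to\mathcal End(\mathcal N)=\mathcal O$. It kills $I$, because $I$ is nilpotent and $\mathcal O$ is reduced; this is where unipotence enters. Choose $U$ affine with $\mathcal N|_U\cong\mathcal O_U$. The sequence splits over $U$ since $\mathrm{Ext}^1_{\mathcal B(U)}(\mathcal O(U),\mathcal B(U))=0$ by Lemma~\ref{lem:local}(b).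
\end{proof}

\begin{corollary}\label{cor:open}
For a $kG$-module $M$ and $n\in\mathbb Z$, the set $Z(M,n)=\{z\in Z(k):M|_{C_z}\simeq\Omega^n_{C_z}k\}$ is open in $Z(k)$.
\end{corollary}

\begin{proof}
Tensoring with $\Omega_G^{-n}k$, which restricts stably to the invertible module $\Omega_{C_z}^{-n}k$, gives $Z(M,n)=Z(M\otimes\Omega_G^{-n}k,0)$. For $n=0$, take fibers of the isomorphism in Lemma~\ref{lem:trivial} at the closed points of $U$.
\end{proof}

\section{The type and the line bundle}\label{sec:invariants}

\subsection{The type}
By (E2), each $z$ lies in some $Z(M,n)$ when $M$ is endotrivial. The difficulty is that $n$ is determined only modulo the order of $[\Omega_{C_z}k]$, and this order can vary with $z$. We therefore stratify $Z$ by it. Let $d_z\ge0$ be defined by $\{n:\Omega^n_{C_z}k\simeq k\}=d_z\mathbb Z$, and put $Z^{(d)}=\{z\in Z(k):d_z=d\}$ and $Z^{\mathrm{np}}=Z^{(0)}$.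

\begin{proposition}\label{prop:type}
Only finitely many $Z^{(d)}$ are nonempty, each has finitely many connected components, and $Z^{\mathrm{np}}$ is closed. There is a homomorphism
\[
\tau_Z\colon T(G)\to\prod_{d\ge0}(\mathbb Z/d\mathbb Z)^{\pi_0(Z^{(d)})}
\]
whose kernel consists of the $[M]$ with $M|_{C_z}\simeq k$ for all $z\in Z(k)$. The target is finitely generated of rank $\#\pi_0(Z^{\mathrm{np}})$.
\end{proposition}

\begin{proof}
For $n\ge1$ the set $U_n=Z(\Omega_G^nk,0)=\{z:d_z\mid n\}$ is open by Corollary~\ref{cor:open}. Its points have $d_z\ge1$, and $\bigcup_{n\ge1}U_n$ is the complement of $Z^{\mathrm{np}}$, which is therefore closed. Since $Z(k)$ is a noetherian space, the union is a finite union $U_{n_1}\cup\dots\cup U_{n_r}$, so each $d_z$ is $0$ or a divisor of some $n_j$. Subspaces of noetherian spaces are noetherian and have finitely many connected components.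

Let $M$ be endotrivial and $z\in Z^{(d)}$. By (E2) applied to $C_z$, which is where commutativity enters, $z\in Z(M,n)$ for some $n$, and $n$ is unique modulo $d$. The function $Z^{(d)}\to\mathbb Z/d\mathbb Z$ so defined is constant on each of the sets $Z^{(d)}\cap Z(M,n)$, which are open in $Z^{(d)}$ and cover it. So it is constant on connected components and defines $\tau_Z(M)$. Additivity follows from $\Omega^nk\otimes\Omega^{n'}k\simeq\Omega^{n+n'}k$, and $\tau_Z(M)=0$ means that $n=0$ can be chosen at every point. The factors with $d\ge1$ are finite.
\end{proof}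

\subsection{The line bundle}
If $\tau_Z(M)=0$, the trivial summand in Lemma~\ref{lem:trivial} is not a canonical subsheaf of $M_Z$: its generator can be changed by a section of $\Lambda^s$. The quotient that removes this ambiguity is canonical. Put
\[
L_Z(M)=M_Z^I/\Lambda M_Z .
\]

\begin{proposition}\label{prop:L}
For $[M]\in\ker\tau_Z$ the sheaf $L_Z(M)$ is a line bundle, generated by the class of $(1,0)$ on any open set where $M_Z\cong\mathcal O\oplus\mathcal B^s$. It depends only on $[M]$, and $L_Z\colon\ker\tau_Z\to\mathrm{Pic}(Z)$ is a homomorphism.
\end{proposition}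

\begin{proof}
Where $M_Z\cong\mathcal O\oplus\mathcal B^s$, we have $M_Z^I=\mathcal O\oplus\Lambda^s$ and, by Lemma~\ref{lem:local}(c), $\Lambda M_Z=0\oplus\Lambda^s$. By Lemma~\ref{lem:trivial} such open sets cover $Z$. If $P$ is projective, then $P_Z^I=\Lambda P_Z$ by Lemma~\ref{lem:local}(a),(c), so $L_Z(M\oplus P)=L_Z(M)$.

Let $[M],[N]\in\ker\tau_Z$. For sections $m$ of $M_Z^I$, $n$ of $N_Z^I$ and $c$ of $\mathcal B$ we have $c(m\otimes n)=\sum\varepsilon(c_1)\varepsilon(c_2)\,m\otimes n=\varepsilon(c)\,m\otimes n$. This gives a map $M_Z^I\otimes N_Z^I\to(M\otimes N)_Z^I$. For sections $\lambda$ of $\Lambda$, $m$ of $M_Z$ and $n$ of $N_Z^I$,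
\[
\lambda(m\otimes n)=\sum\lambda_1m\otimes\varepsilon(\lambda_2)n=\lambda m\otimes n ,
\]
so $\Lambda M_Z\otimes N_Z^I$ maps into $\Lambda(M\otimes N)_Z$; the same computation with the factors exchanged handles $M_Z^I\otimes\Lambda N_Z$. We obtain a map $L_Z(M)\otimes L_Z(N)\to L_Z(M\otimes N)$. Locally
\[
(M\otimes N)_Z\cong(\mathcal O\oplus\mathcal B^s)\otimes(\mathcal O\oplus\mathcal B^t)=\mathcal O\oplus\mathcal B^{s}\oplus\mathcal B^{t}\oplus(\mathcal B\otimes\mathcal B)^{st}.
\]
The map $b\otimes b'\mapsto\sum b_1\otimes b_2b'$ is an isomorphism from $\mathcal B\otimes\mathcal B$ with action on the first factor to $\mathcal B\otimes\mathcal B$ with diagonal action, with inverse $b\otimes b'\mapsto\sum b_1\otimes\sigma(b_2)b'$. So $\mathcal B\otimes\mathcal B$ is locally free over $\mathcal B$, the class of $(1,0)\otimes(1,0)$ generates $L_Z(M\otimes N)$, and the map is an isomorphism.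
\end{proof}

\section{A generator of the stable category built from families}\label{sec:generator}

We need a module $X$ with two properties: it has full support, and the cohomology of $M\otimes X$ can be computed from the restriction of $M$ to finitely many families. As in Section~\ref{sec:line}, it comes from global sections of a coinduced sheaf.

\subsection{Coinduction}
For a coherent $\mathcal B$-module $\mathcal W$ let $\mathrm{coind}(\mathcal W)=\mathcal Hom_{\mathcal B}(\mathcal A,\mathcal W)$, with $\mathcal A$ acting by $(gf)(x)=f(xg)$. By Lemma~\ref{lem:local}(a) it is locally isomorphic to $\mathcal W^r$ over $\mathcal O$, and its formation commutes with base change and with twisting by line bundles. Put $\mathcal E=\mathrm{coind}(\mathcal O)$, a vector bundle with $kG$-action.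

\begin{lemma}\label{lem:coind}
For $kG$-modules $M$ and $P$ there are natural isomorphisms
\begin{enumerate}
\item[(a)] $M\otimes_k\mathcal E\cong\mathrm{coind}(M_Z)$ of sheaves of $kG$-modules, and
\item[(b)] $\mathcal Hom_{kG}(P,\mathrm{coind}(\mathcal W))\cong\mathcal Hom_{\mathcal B}(P_Z,\mathcal W)$, where the left side is the sheaf $U\mapsto\mathrm{Hom}_{kG}(P,\mathrm{coind}(\mathcal W)(U))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both sides are subsheaves of $\mathcal Hom_{\mathcal O}(\mathcal A,M_Z)=M\otimes\mathcal Hom_{\mathcal O}(\mathcal A,\mathcal O)$: the left side consists of the $h$ with $h(cx)=\varepsilon(c)h(x)$ for sections $c$ of $\mathcal B$, and the right side of the $h$ with $h(cx)=ch(x)$. Put $(\Phi h)(x)=\sum x_1h(x_2)$ and $(\Psi h)(x)=\sum\sigma(x_1)h(x_2)$. These maps are mutually inverse, since $\sum x_1\sigma(x_2)h(x_3)=h(x)=\sum\sigma(x_1)x_2h(x_3)$. They exchange the two subsheaves, because $\Delta(c)$ lies in $\mathcal B\otimes\mathcal B$: for $h$ in the left side, $(\Phi h)(cx)=\sum c_1x_1\varepsilon(c_2)h(x_2)=c(\Phi h)(x)$, and for $h$ in the right side, $(\Psi h)(cx)=\sum\sigma(x_1)\sigma(c_1)c_2h(x_2)=\varepsilon(c)(\Psi h)(x)$.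 Finally $\Phi$ sends $g(m\otimes f)=\sum g_1m\otimes g_2f$ to $x\mapsto\sum x_1g_1m\otimes f(x_2g_2)$, which is $x\mapsto\Phi(m\otimes f)(xg)$. So $\Phi$ is $kG$-linear.

(b) Extend $\varphi$ linearly to $P_Z$ and send it to $v\mapsto\varphi(v)(1)$. This is $\mathcal B$-linear, as $\varphi(cv)(1)=\varphi(v)(c)=c\,\varphi(v)(1)$. The inverse sends $\psi$ to $v\mapsto(x\mapsto\psi(xv))$.
\end{proof}

\subsection{The varieties $Z_i$}
Supports are closed, so a module has full support as soon as its support contains the generic points $\eta_1,\dots,\eta_q$ of the irreducible components of $\Pi(G)$. Represent $\eta_i$ by a $\pi$-point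
\[
\alpha_i\colon K_i[t]/t^p\to K_iC_i\subset K_iG
\]
with $C_i$ unipotent abelian of order $\ell_i$. As $\alpha_i$ is flat, $\alpha_i(t)$ is a nonzero nilpotent element of $K_iC_i$, so $\ell_i\ge2$. In general $C_i$ is defined over $K_i$ and not over $k$, and we replace it by the smallest family over a projective $k$-variety that contains it. By Lemma~\ref{lem:Y}, $C_i$ is a $K_i$-point of $Y_{\ell_i}$. Let $Z_i\subset Y_{\ell_i}$ be the closure of its image, with reduced structure. It is an integral projective variety carrying the tautological family $\mathcal B_i$, and $C_i$ is the fiber of $\mathcal B_i$ at a point $y_i\in Z_i(K_i)$ lying over the generic point of $Z_i$. Let $\mathcal O(1)$ be ample on $Z_i$ and $\mathcal E_i=\mathrm{coind}(\mathcal O_{Z_i})$. Everything below holds for every choice of the representatives $\alpha_i$ and $C_i$.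

\begin{lemma}\label{lem:nonfree}
For $n\gg0$, the module $\alpha_i^*\bigl(\Gamma(Z_i,\mathcal E_i(n))_{K_i}\bigr)$ is not free over $K_i[t]/t^p$.
\end{lemma}

\begin{proof}
Drop the index $i$. Let $t$ act on the vector bundle $\mathcal E_K$ on $Z_K$ through $\alpha(t)$, and consider the coherent sheaves $\mathcal H_0=\ker t/\operatorname{im}t^{p-1}$ and $\mathcal H_1=\ker t^{p-1}/\operatorname{im}t$. The same two quotients vanish for a free $K[t]/t^p$-module. We show that they do not both vanish on the fiber at $y$, and pass to the stalk and then to global sections.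

\emph{Fiber.} The fiber of $\mathcal E_K$ at the $K$-rational point $y$ of $Z_K$ is $J_y=\mathrm{Hom}_{KC}(KG,K)$. The maps $K\to J_y$, $1\mapsto\varepsilon$, and $J_y\to K$, $f\mapsto f(1)$, are $KC$-linear, because $(c\varepsilon)(x)=\varepsilon(x)\varepsilon(c)$ and $(cf)(1)=f(c)=\varepsilon(c)f(1)$. Their composite is the identity, so $K$ is a $KC$-summand of $J_y$. The nilpotent element $\alpha(t)$ lies in the augmentation ideal of the local algebra $KC$, so it acts as zero on this summand. Hence $\ker t\ne\operatorname{im}t^{p-1}$ on $J_y$.

\emph{Stalk.} Since $k=\bar k$ and $Z$ is integral, the smooth locus of $Z$ is a nonempty open set and contains the generic point. So $Z_K$ is smooth over $K$ at $y$, and $R=\mathcal O_{Z_K,y}$ is a regular local ring, of finite global dimension $r$. Let $J$ be the stalk of $\mathcal E_K$ at $y$, a free $R$-module of finite rank. Suppose that $\mathcal H_0$ and $\mathcal H_1$ both have zero stalk at $y$. Then the doubly infinite complex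
\[
\cdots\to J\xrightarrow{\,t\,}J\xrightarrow{\,t^{p-1}}J\xrightarrow{\,t\,}J\to\cdots
\]
is exact. Each image is an $r$-th syzygy of the image $r$ steps to the right, hence projective. So the complex splits into split short exact sequences and stays exact after tensoring with the residue field $K$, contradicting the first step. Thus some $\mathcal H_j$ is nonzero.

\emph{Global sections.} By Serre's theorems, for $n\gg0$ the twists by $\mathcal O(n)$ of $\ker t$, $\ker t^{p-1}$, $\operatorname{im}t$, $\operatorname{im}t^{p-1}$ have vanishing $H^1$, and $\mathcal H_0(n),\mathcal H_1(n)$ are globally generated. Let $\Gamma=\Gamma(Z_K,\mathcal E_K(n))$, which is $\Gamma(Z,\mathcal E(n))_K$ by flat base change. For $a\in\{1,p-1\}$, the kernel of $t^a$ on $\Gamma$ is $\Gamma(Z_K,(\ker t^a)(n))$ by left exactness, and its image is $\Gamma(Z_K,(\operatorname{im}t^a)(n))$ because $H^1$ of $(\ker t^a)(n)$ vanishes. As $H^1$ of $(\operatorname{im}t^a)(n)$ vanishes, the two quotients for $\Gamma$ are $\Gamma(Z_K,\mathcal H_0(n))$ and $\Gamma(Z_K,\mathcal H_1(n))$. One of them is nonzero, so $\Gamma$ is not free.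
\end{proof}

\begin{remark}
The passage from fiber to stalk needs regularity: for $p=2$ and $J=R=K[s]/s^2$ with $t$ acting as $s$, the complex is exact but its fiber is not. This is why $y_i$ is placed over the generic point of $Z_i$.
\end{remark}

Fix $n$ such that, for all $i$, Lemma~\ref{lem:nonfree} holds and $H^a(Z_i,\mathcal E_i(n))=0$ for $a>0$. Put
\[
X_i=\Gamma(Z_i,\mathcal E_i(n)),\qquad X=\bigoplus_iX_i,\qquad D=\bigoplus_{S'\text{ simple}}X\otimes S' .
\]
The $X_i$ are finite-dimensional because $Z_i$ is projective.

\begin{lemma}\label{lem:recipe}
There is a finite multiset $J\subset\mathbb Z$ such that for all simple $S$, all modules $M$ and all $N\in\mathbb Z$,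
\[
\dim\underline{\mathrm{Hom}}(S,\Omega^{-N}M)\le\sum_{j\in J}\dim\underline{\mathrm{Hom}}\bigl(S,\Omega^{-N-j}(D\otimes M)\bigr).
\]
\end{lemma}

\begin{proof}
A summand of a free $K_i[t]/t^p$-module is free, so $\eta_i\in\Pi(G)_X$ by Lemma~\ref{lem:nonfree}. Since $\Pi(G)_X$ is closed, it equals $\Pi(G)$, and by (BIKP) the thick tensor ideal generated by $X$ contains $k$. Let $\mathcal T$ be the thick subcategory generated by $D$. It contains $X=X\otimes k$. The modules $W$ with $X\otimes W\in\mathcal T$ form a thick subcategory containing the simple modules, hence all modules, as each has a composition series. For fixed $W$, the modules $Y$ with $Y\otimes W\in\mathcal T$ form a thick subcategory containing $D$, hence $\mathcal T$. So $\mathcal T$ is a thick tensor ideal and $k\in\mathcal T$.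

Let $\mathcal C$ be the class of modules $W$ for which some finite multiset $J_W$ satisfies the inequality, for all $S,M,N$, with $W\otimes M$ in place of $M$ on the left. It contains $D$, with $J_D=\{0\}$. It is closed under stable isomorphism and summands. It is closed under shifts, because $\Omega^{-N}(\Omega^{a}W\otimes M)\cong\Omega^{-(N-a)}(W\otimes M)$, so $J_W-a$ serves for $\Omega^aW$. For a triangle $W'\to W\to W''\to\Omega^{-1}W'$ with $W',W''\in\mathcal C$, the long exact sequence shows that the union of $J_{W'}$ and $J_{W''}$ as multisets serves for $W$; after rotation this gives closure under cones. So $\mathcal C\supset\mathcal T\ni k$.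
\end{proof}

\section{The cohomology of $M\otimes X_i$}\label{sec:estimate}

In Section~\ref{sec:points} the group $\mathrm{Ext}^m_{kG}(V,M\otimes X_i)$ did not depend on $M$. Now it depends on $M$, but we bound it in terms of $L_{Z_i}(M)$ alone. The first lemma holds for any family $(Z,\mathcal B)$.

\begin{lemma}\label{lem:twist}
Let $[M]\in\ker\tau_Z$, let $V$ be a $kG$-module and $b\ge1$. Then
\[
\mathcal Ext^b_{\mathcal B}(V_Z,M_Z)\cong L_Z(M)\otimes\mathcal Ext^b_{\mathcal B}(V_Z,\mathcal O).
\]
\end{lemma}

\begin{proof}
A section of $M_Z^I=\mathcal Hom_{\mathcal B}(\mathcal O,M_Z)$ induces a map on $\mathcal Ext^b_{\mathcal B}(V_Z,-)$. This gives an $\mathcal O$-linear map $M_Z^I\otimes\mathcal Ext^b_{\mathcal B}(V_Z,\mathcal O)\to\mathcal Ext^b_{\mathcal B}(V_Z,M_Z)$. A section $\lambda m$ of $\Lambda M_Z$ factors as $\mathcal O\to\mathcal B\to M_Z$, by $1\mapsto\lambda$ and $b'\mapsto b'm$, so it induces zero by Lemma~\ref{lem:local}(b). By right exactness of $\otimes$ the map factors through $L_Z(M)\otimes\mathcal Ext^b_{\mathcal B}(V_Z,\mathcal O)$. Where $M_Z\cong\mathcal O\oplus\mathcal B^s$, the generator $(1,0)$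 of $L_Z(M)$ induces the inclusion of the first summand of $\mathcal Ext^b_{\mathcal B}(V_Z,\mathcal O)\oplus\mathcal Ext^b_{\mathcal B}(V_Z,\mathcal B)^s$, and the second summand vanishes by Lemma~\ref{lem:local}(b). So the map is an isomorphism.
\end{proof}

For $b=0$ the summand $\mathcal B^s$ contributes a term that grows with $\dim M$. The estimate below therefore holds only in degrees $m>\dim Z_i$, where $b=0$ does not occur. For a module $V$ and $b\ge1$ define the coherent sheaf $\mathcal F^i_{V,b}=\mathcal Ext^b_{\mathcal B_i}(V_{Z_i},\mathcal O)(n)$ on $Z_i$. It does not depend on $M$.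

\begin{proposition}\label{prop:estimate}
Let $[M]\in\ker\tau_{Z_i}$, let $V$ be a $kG$-module and $m>\dim Z_i$. Then
\[
\dim\mathrm{Ext}^m_{kG}(V,M\otimes X_i)\le\sum_{a=0}^{\dim Z_i}h^a\bigl(Z_i,\,L_{Z_i}(M)\otimes\mathcal F^i_{V,m-a}\bigr).
\]
\end{proposition}

\begin{proof}
Write $Z,\mathcal B,\mathcal E$ for $Z_i,\mathcal B_i,\mathcal E_i$, and let $\mathcal G=M\otimes_k\mathcal E(n)$. By the choice of $n$, $H^a(Z,\mathcal G)=0$ for $a>0$, and $\Gamma(Z,\mathcal G)=M\otimes X_i$ as $kG$-modules. Let $P_\bullet\to V$ be a resolution by finitely generated projective $kG$-modules and put $\mathcal K^b=\mathcal Hom_{kG}(P_b,\mathcal G)$. Each $\mathcal K^b$ is a summand of a finite sum of copies of $\mathcal G$, so it has no higher cohomology, and $\Gamma(Z,\mathcal K^b)=\mathrm{Hom}_{kG}(P_b,M\otimes X_i)$. The hypercohomology of a bounded below complex of acyclic sheaves is the cohomology of its complex of global sections. Hence $\mathbb H^m(Z,\mathcal K^\bullet)=\mathrm{Ext}^m_{kG}(V,M\otimes X_i)$, and the hypercohomology spectral sequence, which lies in the first quadrant, reads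
\[
E_2^{a,b}=H^a\bigl(Z,\mathcal H^b(\mathcal K^\bullet)\bigr)\Rightarrow\mathrm{Ext}^{a+b}_{kG}(V,M\otimes X_i).
\]
By Lemma~\ref{lem:coind}, $\mathcal K^\bullet\cong\mathcal Hom_{\mathcal B}((P_\bullet)_Z,M_Z)(n)$, and $(P_\bullet)_Z$ is a resolution of $V_Z$ by locally projective $\mathcal B$-modules by Lemma~\ref{lem:local}(a). So $\mathcal H^b(\mathcal K^\bullet)=\mathcal Ext^b_{\mathcal B}(V_Z,M_Z)(n)$. The terms with $a>\dim Z$ vanish, and for $a\le\dim Z<m$ we have $b=m-a\ge1$, so Lemma~\ref{lem:twist} identifies $\mathcal H^b(\mathcal K^\bullet)$ with $L_Z(M)\otimes\mathcal F^i_{V,b}$.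
\end{proof}

\section{Finite generation and the rank}\label{sec:proofA}

The group $\mathrm{Pic}(Z_i)$ need not be finitely generated, so we cannot simply pass to the kernel of $L_{Z_i}$. We pass instead to the modules whose line bundle lies in $\mathrm{Pic}^0(Z_i)$: the quotient $NS(Z_i)$ is finitely generated, and $\mathrm{Pic}^0(Z_i)$ is a bounded family in the following sense.

\begin{lemma}\label{lem:bounded}
Let $\mathcal F$ be a coherent sheaf on an integral projective variety $Z$ and $a\ge0$. Then $h^a(Z,\mathcal F\otimes L)$ is bounded as $L$ runs through $\mathrm{Pic}^0(Z)$.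
\end{lemma}

\begin{proof}
Let $Y=\mathrm{Pic}^0_{Z/k}$, a noetherian scheme by (Pic). The pullback of $\mathcal F$ to $Z\times Y$ is flat over $Y$, and so is its tensor product with the Poincar\'e line bundle; the fiber over $[L]$ is $\mathcal F\otimes L$. By the semicontinuity theorem for the projective morphism $Z\times Y\to Y$, the sets of points where $h^a$ of the fiber is at least $r$ are closed. They decrease with $r$ and have empty intersection, so one of them is empty.
\end{proof}

Define subgroups $T(G)\supset T_1\supset T_2$ by
\[
T_1=\bigcap_i\ker\tau_{Z_i},\qquad T_2=\{[M]\in T_1:L_{Z_i}(M)\in\mathrm{Pic}^0(Z_i)\text{ for all }i\}.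
\]

\begin{proposition}\label{prop:finite}
The group $T_2$ is finite.
\end{proposition}

\begin{proof}
Fix $N$ with $N+j>\max_i\dim Z_i$ for all $j$ in the multiset $J$ of Lemma~\ref{lem:recipe}; in particular $N+j\ge1$. Let $[M]\in T_2$ and let $S$ be simple. Then $\underline{\mathrm{Hom}}(S,\Omega^{-N-j}(D\otimes M))=\mathrm{Ext}^{N+j}_{kG}(S,D\otimes M)$, and moving $S'$ to the first argument turns Lemma~\ref{lem:recipe} into
\[
\dim\underline{\mathrm{Hom}}(S,\Omega^{-N}M)\le\sum_{j\in J}\sum_{S'}\sum_i\dim\mathrm{Ext}^{N+j}_{kG}(S'^*\otimes S,\,M\otimes X_i).
\]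
Apply Proposition~\ref{prop:estimate} to each term. Only finitely many sheaves $\mathcal F^i_{V,b}$ occur, since $V=S'^*\otimes S$ and $b=N+j-a$ take finitely many values. By Lemma~\ref{lem:bounded} the right side is at most a constant $c$ independent of $M$ and $S$. The module $W=\Omega^{-N}M$ is projective-free, so $\dim W\le c\sum_S\dim Q_S$ by Lemma~\ref{lem:socle}, and it is endotrivial because $W\simeq\Omega^{-N}k\otimes M$. By (E3) there are finitely many such $W$ up to isomorphism, and $[M]=[\Omega^NW]$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}(1)]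
Let $k=\bar k$. By Proposition~\ref{prop:type}, $T(G)/T_1$ embeds in a finitely generated abelian group of rank $\sum_i\#\pi_0(Z_i^{\mathrm{np}})$. By Proposition~\ref{prop:L} and (Pic), $T_1/T_2$ embeds in $\prod_iNS(Z_i)$, which is finitely generated of rank $\sum_i\rho(Z_i)$. By Proposition~\ref{prop:finite}, $T_2$ is finite. So $T(G)$ is finitely generated, and its rank is at most the sum of the two ranks. For arbitrary $k$, $T(G)$ embeds in $T(G_{\bar k})$ by Lemma~\ref{lem:field}. The torsion subgroup of a finitely generated abelian group is finite.
\end{proof}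

\section{Change of field, finiteness, and $SL_{2(1)}$}\label{sec:proofB}

\subsection{Proof of Theorem~\ref{thm:B}(2)}
Injectivity is Lemma~\ref{lem:field}. For surjectivity we spread an endotrivial $KG$-module $M$ out over a finitely generated $k$-algebra, specialize it to a $kG$-module, and show that the class has not moved.

Let $\mathrm{End}_K(M)\cong K\oplus P$ with $P$ projective. Since $k=\bar k$, the quotient of $kG$ by its radical is a product of matrix algebras over $k$. So the radical of $KG$ is the extension of scalars of that of $kG$, the simple $KG$-modules and their projective covers are extended from $k$, and $P=(P_0)_K$ for a projective $kG$-module $P_0$. Choose a $K$-basis of $M$. Let $R\subset K$ be the $k$-subalgebra generated by the entries of the matrices of a $k$-basis of $kG$ acting on $M$, of the isomorphism $\mathrm{End}_K(M)\cong K\oplus(P_0)_K$, and of its inverse. The $R$-span $M_R$ of the basis is a module over $RG=R\otimes_kkG$, free over $R$, with $M_R\otimes_RK=M$ and $\mathrm{End}_R(M_R)\cong R\oplus(P_0\otimes R)$ as $RG$-modules; the identities involved hold in $K$, hence in $R$. By the Nullstellensatz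 there is a $k$-algebra map $w\colon R\to k$. Then $M_w=M_R\otimes_Rk$ satisfies $M_w\otimes M_w^*\cong k\oplus P_0$, so it is endotrivial.

Let $H=M_R\otimes_kM_w^*$, a free $R$-module with $H_w=H\otimes_Rk=M_w\otimes M_w^*=k\oplus P_0$. Since $P_0$ is projective and $H\to H_w$ is surjective, the inclusion $P_0\to H_w$ lifts to a $kG$-map $P_0\to H$, which extends to an $RG$-map $u\colon P_0\otimes R\to H$. Some minor $\delta$ of $u$ of size $\dim P_0$ has $w(\delta)\ne0$. Replace $R$ by $R[\delta^{-1}]\subset K$, to which $w$ extends. Now $u$ is split injective over $R$, with cokernel free of rank $\dim H_w-\dim P_0=1$. On the cokernel $kG$ acts through an algebra map $\chi\colon kG\to R$. Its image is a finite-dimensional domain over $k=\bar k$, so it is $k$, and therefore $\chi=w\circ\chi$. But $w\circ\chi$ is the action on $H_w/P_0=k$, so $\chi=\varepsilon$. Extending scalars to $K$ gives an exact sequence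
\[
0\to(P_0)_K\to M\otimes_K(M_w)_K^*\to K\to0 ,
\]
which splits because $(P_0)_K$ is injective. Hence $[M]=[(M_w)_K]$. \qed

\subsection{Proof of Theorem~\ref{thm:B}(3)}
Recall graded Noether normalization: if $H^\bullet(G,k)$ has Krull dimension $r$, it is finite over a polynomial subring on $r$ homogeneous elements of positive degree.

If $T(G)$ is finite, then $[\Omega k]$ has finite order. Suppose $\Omega^ek\simeq k$ with $e\ge1$. Then $H^m(G,k)=\underline{\mathrm{Hom}}(\Omega^mk,k)$ is periodic in $m\ge1$, so its dimension is bounded. If $r\ge2$, powers of two of the polynomial generators give algebraically independent $\zeta_1,\zeta_2$ of the same degree, and the $s+1$ monomials $\zeta_1^a\zeta_2^{s-a}$ are linearly independent of the same degree, which contradicts boundedness. If $r=0$, all elements of positive degree are nilpotent and $\operatorname{Proj}H^\bullet(G,k)$ is empty, contradicting (FP). So $r=1$.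

Now let $r=1$; we show that $T(G)$ is finite. A Noether normalization remains one after extension of scalars, since $H^*(G_{\bar k},\bar k)=\bar k\otimes H^*(G,k)$, and $T(G)\subset T(G_{\bar k})$. So we may assume $k=\bar k$. Choose $\zeta\in H^e(G,k)$ with $H^*(G,k)$ finite over $k[\zeta]$; replacing $\zeta$ by $\zeta^2$, we take $e>0$ even. The plan is to choose the $Z_i$ to be points and to show that $Z_i^{\mathrm{np}}=\emptyset$.

\emph{Step 1: $\Omega^ek\simeq k$.} For $S$ simple, $\mathrm{Ext}^*_{kG}(S,k)=H^*(G,S^*)$ is a finitely generated graded $k[\zeta]$-module by (FS), hence the sum of a free module and a finite-dimensional one. So multiplication by $\zeta$, which is composition with shifts of the map $\Omega^ek\to k$ representing $\zeta$, is bijective in large degrees. Let $W$ be the cone of $\Omega^ek\to k$. In the exact sequence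
\[
\mathrm{Ext}^{m-e}(S,k)\xrightarrow{\zeta}\mathrm{Ext}^m(S,k)\to\mathrm{Ext}^m(S,W)\to\mathrm{Ext}^{m+1-e}(S,k)\xrightarrow{\zeta}\mathrm{Ext}^{m+1}(S,k)
\]
the outer maps are bijective for $m\gg0$, so $\underline{\mathrm{Hom}}(S,\Omega^{-m}W)=0$ for all simple $S$ and some $m$. Lemma~\ref{lem:socle} with $c=0$ gives $\Omega^{-m}W=0$. So $W$ is projective.

\emph{Step 2: $\Pi(G)$ is finite and discrete.} Since $H^\bullet(G,k)/(\zeta)$ is finite-dimensional, a homogeneous prime containing $\zeta$ contains all elements of positive degree. So $\operatorname{Proj}H^\bullet(G,k)$ is the spectrum of the degree zero part of $H^\bullet(G,k)[\zeta^{-1}]$, which is finite-dimensional over $k$.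

\emph{Step 3: each $\eta\in\Pi(G)$ is represented by a $\pi$-point over $k$.} Let $\alpha\colon K[t]/t^p\to KC\subset KG$ represent $\eta$, with $C$ of order $\ell$. By Step 2 the set $\Pi(G)\smallsetminus\{\eta\}$ is closed, so by (FP) it is $\Pi(G)_N$ for some module $N$, and $\alpha^*(N_K)$ is free. We choose a finitely generated $k$-subalgebra $R\subset K$ over which all of this is defined.
\begin{itemize}
\item The $K$-point $C$ of $Y_\ell$ lies in an affine open $\operatorname{Spec}A$ with $A$ finitely generated. If $R$ contains the image of $A$, then $KC=K\otimes_R\mathcal B_R$ for a family $\mathcal B_R\subset RG$ over $\operatorname{Spec}R$.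
\item Let $R$ contain the coordinates of $\alpha(t)$, so $\alpha(t)\in RG$ and $\alpha(t)^p=0$. The module $RG/\mathcal B_R$ is projective over $R$, so it embeds in $KG/KC$, and hence $\alpha(t)\in\mathcal B_R$.
\item Take a $K[t]/t^p$-basis $(x_b)$ of $KG$. Let $R$ contain the coordinates of the $x_b$ and the inverse of the determinant of the elements $t^ax_b$, $0\le a<p$, with respect to a $k$-basis of $kG$. Then $(x_b)$ is an $R[t]/t^p$-basis of $RG$. Do the same for $N_K$ and $N\otimes R$.
\end{itemize}
Specializing along a $k$-algebra map $w\colon R\to k$ gives a unipotent abelian $C_w\subset G$ and a map $\alpha_w\colon k[t]/t^p\to kC_w\subset kG$ for which $kG$ and $N$ are free. So $\alpha_w$ is a $\pi$-point with $[\alpha_w]\notin\Pi(G)_N$, that is, $[\alpha_w]=\eta$.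

\emph{Step 4.} Use these representatives in Section~\ref{sec:generator}. Each $Z_i$ is then a single $k$-rational point $z_i$, so $\mathrm{Pic}(Z_i)=0$ and $T_1=T_2$, which is finite by Proposition~\ref{prop:finite}. Restricting $\Omega_G^ek\simeq k$ gives $d_{z_i}\mid e$, so $d_{z_i}\ge1$ and the target of $\tau_{Z_i}$ is finite. Hence $T(G)/T_1$ is finite, and so is $T(G)$. \qed

\subsection{Proof of Theorem~\ref{thm:B}(4)}
Here $kG$ is the restricted enveloping algebra of $\mathfrak{sl}_2$, with $x^{[p]}$ the $p$-th matrix power, and the subgroup schemes $C$ of $G$ correspond to the restricted subalgebras $\mathfrak c\subset\mathfrak{sl}_2$, with $kC$ the restricted enveloping algebra of $\mathfrak c$. Let $0\ne x\in\mathfrak{sl}_2$. As $p$ is odd, the only scalar matrix of trace zero is $0$, so $x$ is not scalar. Its centralizer in $\mathfrak{gl}_2$ is then $k1+kx$, and its centralizer in $\mathfrak{sl}_2$ is $kx$. So a nonzero abelian subalgebra is a line $kx$. If $C$ is unipotent, $x$ is nilpotent in $kC$, so it acts nilpotently on $k^2$; thus $x^2=0$, $x^{[p]}=0$ and $kC=k[x]/x^p$. Conversely every nilpotent line gives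 such a $C$. In particular $k$ is not projective over $kC$, so $kG$ is not semisimple. Over $k[x]/x^p$ we have $\Omega^2k\cong k$, so $\Omega_G^{2n}k$ restricts stably to $k$ on every $C$, for all $n$.

By Friedlander--Parshall and Suslin--Friedlander--Bendel, the Krull dimension of $H^*(G,k)$ is the dimension of $\{x\in\mathfrak{sl}_2:x^{[p]}=0\}$. This is the cone of nilpotent matrices, the quadric $\det x=0$ in the three-dimensional space $\mathfrak{sl}_2$, of dimension $2$. By part (3), $[\Omega k]$ has infinite order. The common kernel of the restrictions contains the infinite group generated by $[\Omega^2k]$. \qed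

\begin{remark}
The line bundle detects these classes. Let $Z\subset\mathbb P(\mathfrak{sl}_2)$ be the conic $\det x=0$ and $\mathcal L=\mathcal O(-1)|_Z\subset\mathfrak{sl}_2\otimes\mathcal O$, of degree $-2$. Multiplication embeds $\mathcal B=\bigoplus_{j=0}^{p-1}\mathcal L^j$ in $\mathcal A$ as a subbundle, since it is injective on fibers. Locally $\mathcal B=\mathcal O[u]/u^p$ with $u$ a primitive generator of $\mathcal L$, so $\mathcal B$ is a family of order $p$, with $\Lambda=\mathcal L^{p-1}$, whose fibers are the $kC$ above. Thus $[\Omega^2k]\in\ker\tau_Z$. Each $\mathcal Ext^b_{\mathcal B}(\mathcal O,\mathcal O)$ is a line bundle, by the local resolution with differentials $u$ and $u^{p-1}$. There are two exact sequences of $\mathcal B$-modules with locally projective middle terms,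
\[
0\to(\Omega^2k)_Z\to(P_1)_Z\to(P_0)_Z\to\mathcal O\to0,\qquad0\to\mathcal L^p\to\mathcal B\otimes\mathcal L\to\mathcal B\to\mathcal O\to0,
\]
the first from a minimal projective resolution of $k$, the second from multiplication, with kernel $\Lambda\otimes\mathcal L$. By Lemma~\ref{lem:local}(b) the connecting maps identify $\mathcal Ext^1_{\mathcal B}(\mathcal O,\mathcal O)$ with both $\mathcal Ext^3_{\mathcal B}(\mathcal O,(\Omega^2k)_Z)$ and $\mathcal L^p\otimes\mathcal Ext^3_{\mathcal B}(\mathcal O,\mathcal O)$. By Lemma~\ref{lem:twist} the former is $L_Z(\Omega^2k)\otimes\mathcal Ext^3_{\mathcal B}(\mathcal O,\mathcal O)$. Hence $L_Z(\Omega^2k)\cong\mathcal L^p$, and $L_Z(\Omega^{2n}k)$ has degree $-2pn$.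
\end{remark}

\begin{thebibliography}{9}

\bibitem{BIKP}
Benson, Iyengar, Krause and Pevtsova, \emph{Stratification for module categories of finite group schemes}, J. Amer. Math. Soc. (2018).

\bibitem{FP}
Friedlander and Pevtsova, \emph{$\Pi$-supports for modules for finite group schemes}, Duke Math. J. (2007).

\bibitem{Kleiman}
Kleiman, \emph{The Picard scheme}.

\bibitem{SGA6}
SGA 6, Expos\'e XIII.

\bibitem{Talian}
Andrew J. Talian, \emph{Endotrivial modules for the general linear Lie superalgebra}, arXiv:1504.04059 (2015).

\end{thebibliography}
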